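\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Transitivity of the braid group action on exceptional dissections}


\begin{abstract}
A simple branched covering of the disc by a surface $S$ determines an ordered system of arcs on $S$, an exceptional dissection. The braid group of the disc relative to the branch points acts on the exceptional dissections of a marked surface $(S,M)$. We prove that this action is transitive exactly when $|M|\ge 3$, or $|M|=2$ and $S$ is a disc, an annulus or a one-holed torus. In all other cases in which dissections exist there are infinitely many orbits, and we classify them by the isotopy class of the deck involution. The question is equivalent to a lifting problem, whose answer is that for a simple covering of the disc of degree at least three with connected total space every mapping class of the total space rel boundary is the lift of a braid.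
\end{abstract}

\section{Introduction}

\subsection{Coverings, matching paths and dissections}

Throughout, $S$ is a compact, connected, oriented surface of genus $g$ with $b\ge 1$ boundary components, and $M\subset\partial S$ is a finite set with at least one point on each boundary component. We call $(S,M)$ a \emph{marked surface} and put
\[
d=|M|,\qquad n=d+2g+b-2 .
\]
We always assume $n\ge1$. An \emph{arc} is an embedded path in $S$ with endpoints in $M$, up to isotopy rel endpoints.

Let $D$ be an oriented closed disc, $*\in\partial D$ a base point, and $P$ a set of $n$ interior points of $D$. A \emph{distinguished path system} is a tuple $(\alpha_1,\dots,\alpha_n)$ of embedded paths from $*$ to the distinct points of $P$, with interiors in the interior of $D$, pairwise disjoint except at $*$, and indexed in the counterclockwise order in which they leave $*$. We fix one such system $\alpha^0=(\alpha_1^0,\dots,\alpha_n^0)$.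

By a \emph{covering} we mean an orientation-preserving simple branched covering $q:S\to D$ of degree $d$, branched exactly over $P$, with $q^{-1}(*)=M$. \emph{Simple} means that over each $p\in P$ there is exactly one ramification point, near which $q$ has the form $w\mapsto w^2$. Coverings are taken up to isotopy through coverings of this kind. By Riemann--Hurwitz, $2-2g-b=d-|P|$, which is why $|P|=n$.

Let $\alpha$ be an embedded path from $*$ to $p\in P$ whose interior avoids $P$ and $\partial D$. Of its $d$ lifts, two end at the ramification point over $p$; together they form an arc, the \emph{matching path} over $\alpha$. The other $d-2$ lifts end at unramified points. The ordered tuple $e(q)=(e_1,\dots,e_n)$ of the matching paths over $\alpha^0_1,\dots,\alpha_n^0$ is called an \emph{exceptional dissection} of $(S,M)$, and $\mathcal E$ denotes the set of all of them. We shall see that $S$ deformation retracts onto the graph $\bigcup e_i$ up to some extra leaves (Lemma \ref{lem:graph}), and that $e(q)$ determines $q$ up to isotopy (Lemma \ref{lem:determines}). A dissection is thus a combinatorial record of a covering.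

\subsection{Two group actions and the question}

The braid group $\mathfrak B_n\cong\mathrm{Mod}(D,P)$ consists of the homeomorphisms of $D$ fixing $\partial D$ pointwise and preserving $P$, modulo isotopy. It acts on coverings from the right by $q\cdot\beta=\beta^{-1}\circ q$, and hence on dissections. Since $(\beta^{-1}q)^{-1}(\alpha_i^0)=q^{-1}(\beta(\alpha_i^0))$,
\begin{equation}\label{eq:action}
e(q)\cdot\beta\ \text{ is the tuple of matching paths of $q$ over }\beta(\alpha_1^0),\dots,\beta(\alpha_n^0).
\end{equation}
So one may also keep $q$ fixed and move the path system; the standard generators then act by Hurwitz moves. The mapping class group $\mathrm{Mod}(S)$ of homeomorphisms of $S$ fixing $\partial S$ pointwise, modulo isotopy rel $\partial S$, acts from the left by $\varphi\cdot q=q\circ\varphi^{-1}$, that is, $\varphi\cdot(e_1,\dots,e_n)=(\varphi(e_1),\dots,\varphi(e_n))$. The two actions commute, because both composites give $e(\beta^{-1}q\varphi^{-1})$.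

Exceptional dissections correspond to full exceptional sequences, up to shift, in the Fukaya category $\mathcal F(S,M,\nu)$ for any line field $\nu$ on $S$, or in the derived category of the associated graded gentle algebra, and the braid group action becomes mutation; they may also be encoded by branched coverings with matching paths or by framed Hurwitz systems. This is the setting of Chang, Haiden and Schroll \cite{CHS}, who pose the following question.

\begin{question}
For which marked surfaces is the action of $\mathfrak B_n$ on $\mathcal E$ transitive?
\end{question}

Here only marked surfaces that admit an exceptional dissection are considered. The following is known. (a) The combined action of $\mathfrak B_n$ and $\mathrm{Mod}(S)$ on $\mathcal E$ is transitive. (b) If $g=0$, then $\mathfrak B_n$ acts transitively (Chang--Schroll). (c) If $d=2$, then $\mathfrak B_n$ acts transitively if and only if $n\le 3$. (d) If $d=2$ and either $b=1$, $g\ge2$, or $b=2$, $g\ge1$, then there are infinitely many orbits. Of these we use only (a), which we prove in Section \ref{sec:combined}; (b), (c), (d) are reproved along the way.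

\begin{example}\label{ex:triangle}
If $S$ is a disc with $d=3$, then $n=2$ and $\mathrm{Mod}(S)=1$. We shall see that in this case a dissection is the same as a factorization of a fixed $3$-cycle $\sigma$ into two transpositions (Lemmas \ref{lem:monodromy} and \ref{lem:determines}, Section \ref{sec:combined}). There are three factorizations $\sigma=st$, and the braid generator acts by $(s,t)\mapsto(t,tst)$, permuting them cyclically. So all three occur, and they form one orbit.
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:A}
A marked surface with $n\ge1$ admits an exceptional dissection if and only if $|M|\ge2$. For such a surface $\mathfrak B_n$ acts transitively on $\mathcal E$ if and only if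
\[
|M|\ge3\qquad\text{or}\qquad(|M|=2\ \text{and}\ n\le3).
\]
Equivalently, transitivity fails exactly when $|M|=2$ and either $(b=1,\ g\ge2)$ or $(b=2,\ g\ge1)$. In these cases there are infinitely many orbits, so the number of orbits is always $1$ or $\infty$.
\end{theorem}

By the correspondence recalled above, the same holds for branched coverings with matching paths, for framed Hurwitz systems, and for full exceptional sequences up to shift in $\mathcal F(S,M,\nu)$, for any line field $\nu$.

Let $q$ be a covering. A homeomorphism $\varphi$ of $S$ fixing $\partial S$ pointwise \emph{lifts} a homeomorphism $\beta$ of $D$ fixing $\partial D$ pointwise and preserving $P$ if $q\varphi=\beta q$. Let $G_q\subset\mathrm{Mod}(S)$ be the set of classes of such lifts $\varphi$, over all $\beta$. Products and inverses of lifts are lifts, so $G_q$ is a subgroup. Its definition does not involve $\alpha^0$.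

\begin{theorem}\label{thm:B}
For every covering $q$, the map $\varphi G_q\mapsto(\varphi\cdot e(q))\cdot\mathfrak B_n$ is a bijection from $\mathrm{Mod}(S)/G_q$ to the set of $\mathfrak B_n$-orbits on $\mathcal E$. One has $G_q=\mathrm{Mod}(S)$ if $d\ge3$ or $(d=2,\ n\le3)$, and $[\mathrm{Mod}(S):G_q]=\infty$ otherwise. In particular, for every simple branched covering of the disc of degree $\ge3$ with connected total space, every mapping class of the total space rel boundary is the lift of a braid.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $|M|=2$, let $\mathcal M$ be the group of orientation-preserving homeomorphisms of $S$ preserving $M$ setwise, modulo isotopy through such homeomorphisms, and let $\iota_q$ be the deck involution of a covering $q$. The class $I(e):=[\iota_q]\in\mathcal M$ depends only on $e=e(q)$. Two dissections $e,e'$ lie in the same $\mathfrak B_n$-orbit if and only if $I(e)=I(e')$. Moreover, $G_q$ is the set of $\varphi\in\mathrm{Mod}(S)$ whose image in $\mathcal M$ commutes with $[\iota_q]$.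
\end{theorem}

\subsection{The idea, and the smallest case}\label{sub:idea}

If $\varphi$ lifts $\beta$, then $\varphi$ carries the matching path over $\alpha_i^0$ to the one over $\beta(\alpha^0_i)$, so $\varphi\cdot e=e\cdot\beta$: a mapping class that lifts a braid does not leave the $\mathfrak B_n$-orbit. The converse also holds (Proposition \ref{prop:reduction}). Together with (a) this turns the question into: \emph{which mapping classes of $S$ are lifts of braids?}

Two sources of lifts are available. If $a$ is an arc joining two branch points, and the two lifts of $a$ starting at the ramification point over one end close up to a curve $\tilde a$, then the half-twist along $a$ lifts to the Dehn twist $T_{\tilde a}$. If $C\subset D$ is a closed curve avoiding $P$ and the components $C_j$ of its preimage have degrees $k_j$ over $C$, then $T_C^L$ lifts to $\prod_j T_{C_j}^{L/k_j}$ for every common multiple $L$ of the $k_j$.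

\emph{Degree two.} A lift that fixes $\partial S$ commutes with the deck involution $\iota$. The first case where this bites is $n=4$, with four branch points and $S$ a torus with two boundary curves $\varepsilon_1,\varepsilon_2$ exchanged by $\iota$. Conjugation by $\iota$ turns $T_{\varepsilon_1}$ into $T_{\varepsilon_2}\ne T_{\varepsilon_1}$, so $T_{\varepsilon_1}$ is not the lift of a braid. The product $T_{\varepsilon_1}T_{\varepsilon_2}$ is one: it lifts the twist about the boundary of the disc.

\emph{Degree at least three.} The monodromy group of a covering is transitive and generated by transpositions, hence is all of $\mathrm{Sym}(M)$, and for $d\ge3$ its centralizer in $\mathrm{Sym}(M)$ is trivial. So there is no nontrivial deck transformation, and one may guess that everything lifts. Here is how the obstruction disappears in the smallest case.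

Keep the four branch points of the previous case, with monodromy $(1\,2)$ each, and add a third sheet and a fifth branch point with monodromy $(2\,3)$. The total space has $\chi=3-5=-2$ and boundary monodromy $(2\,3)$, so it is again a torus with two holes, now with three marked points. Let $C$ be a curve around the first four branch points, and let $C'$ go around all five. Inside $C$ we see the two-holed torus of the degree-two case, with boundary curves $\varepsilon_1,\varepsilon_2$ in sheets $1,2$, and a disc in sheet $3$ with boundary $\varepsilon_3$. So $T_C$ lifts to
\[
T_{\varepsilon_1}T_{\varepsilon_2}.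
\]
In the annulus between $C$ and $C'$ only the point with monodromy $(2\,3)$ is present. Sheet $1$ is an annulus from $\varepsilon_1$ to a lift $\phi_1$ of $C'$ of degree one. Sheets $2$ and $3$ form a double cover of an annulus branched at one point: a pair of pants with boundary $\varepsilon_2$, $\varepsilon_3$ and a curve $\phi_{23}$ covering $C'$ twice. Since $\varepsilon_3$ bounds a disc, $\phi_{23}$ is isotopic to $\varepsilon_2$. So $T_{C'}^2$ lifts to
\[
T_{\phi_1}^2T_{\phi_{23}}=T_{\varepsilon_1}^2T_{\varepsilon_2}.
\]
Dividing, $T_{\varepsilon_1}$ and $T_{\varepsilon_2}$ separately are lifts of braids. The third sheet makes the two curves distinguishable: one is isotopic to a curve covering $C'$ once, the other to a curve covering it twice.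

In general this \emph{splitting trick} (Lemma \ref{lem:split}) supplies the one Humphries generator that does not come from a half-twist, and so settles surfaces of positive genus with one boundary component. In positive genus the other boundary components are added one at a time, by attaching pairs of pants (Lemma \ref{lem:pants}). In genus zero a direct argument with multitwists suffices.

Section \ref{sec:facts} collects the facts used; Section \ref{sec:reduction} contains the reduction to a lifting problem; Sections \ref{sec:twists}--\ref{sec:compute} solve this problem; Section \ref{sec:C} treats degree two; Section \ref{sec:combined} proves (a).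

\section{Facts about mapping class groups}\label{sec:facts}

Mapping class groups of compact surfaces defined with homeomorphisms and with diffeomorphisms coincide, and we use homeomorphisms. Coverings are also taken in the topological category. This changes nothing: a covering is smooth for the complex structure pulled back from $D$, and homeomorphisms of surfaces are isotopic to diffeomorphisms. Let $T_c$ be the Dehn twist, of a fixed handedness, about a simple closed curve $c$; it is trivial if $c$ bounds a disc. Let $S_g^b$ be the compact surface of genus $g$ with $b$ boundary components. An inclusion $\Sigma'\subset\Sigma$ induces a homomorphism $\mathrm{Mod}(\Sigma')\to\mathrm{Mod}(\Sigma)$, extension by the identity, which sends twists to twists. For a point $x$ in the interior of $\Sigma$, $\mathrm{Mod}(\Sigma,x)$ is defined with homeomorphisms and isotopies fixing $x$ and $\partial\Sigma$.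

\begin{itemize}
\item[(F1)] $\mathrm{Mod}(\text{disc})=1$, and $\mathrm{Mod}(\text{annulus})\cong\mathbb Z$ is generated by the twist about the core \cite[Lemma 2.1, Prop.\ 2.4]{FM}. If $\overline{\Sigma\setminus\Sigma'}$ is a union of collars of components of $\partial\Sigma$, then $\mathrm{Mod}(\Sigma')\to\mathrm{Mod}(\Sigma)$ is onto.
\item[(F2)] \emph{Capping} \cite[Prop.\ 3.19]{FM}. If $\bar\Sigma=\Sigma\cup_\delta B$ arises by gluing a disc $B$ with interior point $x$ to a boundary component $\delta$, then $\mathrm{Mod}(\Sigma)\to\mathrm{Mod}(\bar\Sigma,x)$ is onto with kernel $\langle T_\delta\rangle$.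
\item[(F3)] \emph{Point pushing} \cite[Thm 4.6, Fact 4.7]{FM}. The kernel of $\mathrm{Mod}(\bar\Sigma,x)\to\mathrm{Mod}(\bar\Sigma)$ is the image of a homomorphism or antihomomorphism (according to conventions) $\mathrm{Push}:\pi_1(\bar\Sigma,x)\to\mathrm{Mod}(\bar\Sigma,x)$. This follows from the exact sequence of the fibration that evaluates homeomorphisms of $\bar\Sigma$ rel boundary at $x$, and needs no hypothesis on $\chi$. One has $\mathrm{Push}(\phi_*w)=\phi\,\mathrm{Push}(w)\,\phi^{-1}$. If $w$ is a simple loop and $w',w''$ are the boundary curves of an annular neighborhood of $w$, then $\mathrm{Push}(w)=(T_{w'}T_{w''}^{-1})^{\pm1}$.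
\item[(F4)] $\mathrm{Mod}(S_1^1)$ is generated by $T_a,T_{a'}$ for any two curves $a,a'$ meeting once, transversally. This follows from (F2), $\mathrm{Mod}(T^2,x)\cong SL_2(\mathbb Z)$ and $T_\partial=(T_aT_{a'})^6$ \cite[\S 2.2.4, Prop.\ 4.12]{FM}.
\item[(F5)] \emph{Humphries generators.} A \emph{chain} is a sequence of simple closed curves in which consecutive curves meet exactly once, transversally, and non-consecutive curves are disjoint. Let $g\ge2$, let $f_1,\dots,f_{2g}$ be a chain in $S_g^1$, and let $\varepsilon,\varepsilon'$ be the boundary curves of a regular neighborhood of $f_1\cup f_2\cup f_3$. Then $T_{f_1},\dots,T_{f_{2g}},T_\varepsilon,T_{\varepsilon'}$ generate $\mathrm{Mod}(S_g^1)$. Indeed, by \cite[Thm 1]{W} or \cite[Thm 5.3]{FM} the group is generated by the twists about a chain $c_1,\dots,c_{2g}$ and about one boundary curve $c_0$ of a neighborhood of $c_1\cup c_2\cup c_3$. A neighborhood of a chain of length $2g$ in $S_g^1$ is a copy of $S_g^1$ whose complement is a collar, so any two such chains differ by a homeomorphism of $S_g^1$ (change of coordinates, \cite[\S1.3]{FM}).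
\item[(F6)] \emph{Alexander method} \cite[Prop.\ 1.10, \S1.2.7, Prop.\ 2.8]{FM}. If $\psi$ fixes $\partial S$ pointwise and $\psi(\eta_j)$ is homotopic to $\eta_j$ rel endpoints for a family of disjoint properly embedded arcs $\eta_j$ cutting $S$ into one disc, then $[\psi]=1$ in $\mathrm{Mod}(S)$.
\item[(F7)] Twists about disjoint, essential, pairwise non-isotopic curves in a closed surface of genus $\ge2$ are a basis of a free abelian group \cite[Lemma 3.17]{FM}.
\end{itemize}
We also use that a properly embedded arc meeting some simple closed curve exactly once, transversally, is non-separating: the rest of the curve joins its two sides. We write $\simeq$ for homotopy of paths rel endpoints.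

\section{From orbits to lifts of braids}\label{sec:reduction}

\subsection{Normalization on the boundary}\label{sub:norm}
A covering $q$ restricts to an orientation-preserving covering $\partial S\to\partial D$ with fiber $M$ over $*$, which wraps each interval between consecutive marked points once around $\partial D$. For two coverings $q,q'$ there is therefore a homeomorphism $h$ of $\partial S$ fixing $M$ pointwise with $q'|_{\partial S}=q|_{\partial S}\circ h$. It is isotopic to the identity rel $M$, so it extends, by a map supported in a collar, to a homeomorphism $H$ of $S$ isotopic to the identity rel $M$. Replacing $q'$ by $q'H^{-1}$, which is isotopic to $q'$ through coverings, we get $q'|_{\partial S}=q|_{\partial S}$.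

This replacement changes neither $e(q')$, nor $G_{q'}$, nor, for $d=2$, the class of the deck involution in $\mathcal M$. For $e(q')$ and the involution, which becomes $H\iota_{q'}H^{-1}$, this holds because $H$ is isotopic to the identity rel $M$. The lifts of braids become $H\varphi H^{-1}$, where $\varphi$ runs over the old lifts; since every mapping class rel $\partial S$ has a representative that is the identity on the collar supporting $H$, we have $[H\varphi H^{-1}]=[\varphi]$ in $\mathrm{Mod}(S)$.

So we may fix the map $\partial S\to\partial D$ once and for all and \emph{assume that all coverings of $(S,M)$ restrict to it}. Both group actions preserve this normalization.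

\subsection{The graph of a dissection}

\begin{lemma}\label{lem:graph}
Let $e=e(q)$ and let $\Gamma=\bigcup e_i$, a graph with edges $e_i$ and vertices in $M$. Then $M\subset\Gamma$, and $\Gamma\hookrightarrow S$ is a homotopy equivalence. If $\psi$ is an orientation-preserving homeomorphism of $S$ fixing $M$ pointwise with $\psi(e_i)\simeq e_i$ for all $i$, then $\psi$ is isotopic to the identity rel $M$, and even rel $\partial S$ if $\psi|_{\partial S}=\mathrm{id}$.
\end{lemma}

\begin{proof}
Let $T=\bigcup\alpha_i^0$. Cutting $D$ along $T$ gives a disc $\hat D$ whose boundary consists of an arc coming from $\partial D$ and an arc $J$ mapping onto $T$. Cutting $S$ along $q^{-1}(T)$ gives an unbranched covering of $\hat D$, that is, $d$ copies of $\hat D$, and each deformation retracts onto its copy of $J$. So $S$ deformation retracts onto $q^{-1}(T)$, which is therefore connected. Now $q^{-1}(\alpha_i^0)$ consists of $e_i$ and $d-2$ arcs, each with one end in $M$ and the other end a leaf. Collapsing these arcs to $M$ leaves $\Gamma\cup M$. This graph is connected and has an edge, so it equals $\Gamma$.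

Consequently the fundamental groupoid $\pi_1(S,M)$ is generated by the classes of the $e_i$, and $\psi$ acts trivially on it. Since $\psi$ preserves orientation and fixes $M$ pointwise, and every boundary component meets $M$, it maps each interval of $\partial S\setminus M$ to itself, and $\psi|_{\partial S}$ is isotopic to the identity rel $M$. After an isotopy rel $M$ supported in a collar we may assume $\psi|_{\partial S}=\mathrm{id}$. Any arc $\eta$ with endpoints on $\partial S$ can be extended along $\partial S$ to a path with endpoints in $M$; this path is preserved up to homotopy and its parts on $\partial S$ are fixed, so $\psi(\eta)\simeq\eta$. Now apply (F6), or (F1) if $S$ is a disc.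
\end{proof}

\subsection{Monodromy}
For $\gamma\in\pi_1(D\setminus P,*)$ let $\omega_q(\gamma)\in\mathrm{Sym}(M)$ send $m$ to the end of the lift of $\gamma$ starting at $m$. We read products of loops and of permutations from left to right, so $\omega_q$ is a homomorphism. For a path $\alpha$ from $*$ to $p\in P$ as above let $\ell(\alpha)$ be the loop that runs along $\alpha$, once counterclockwise around $p$, and back. The loops $\ell(\alpha_i^0)$ generate $\pi_1(D\setminus P,*)$. A lift of $\ell(\alpha)$ returns to its starting point unless it passes near the ramification point over $p$, so
\begin{equation}\label{eq:endpoints}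
\omega_q(\ell(\alpha))\ \text{is the transposition of the two endpoints of the matching path over }\alpha .
\end{equation}
Put $t(q)=(t_1,\dots,t_n)$ with $t_i=\omega_q(\ell(\alpha_i^0))$.

\begin{lemma}\label{lem:monodromy}
If $t(q)=t(q')$, then $q'=q\varphi^{-1}$ for some homeomorphism $\varphi$ of $S$ fixing $\partial S$ pointwise.
\end{lemma}

\begin{proof}
By assumption $\omega_q=\omega_{q'}$. Fix $m\in M$. The loops in $D\setminus P$ that lift to closed loops at $m$ are the same for $q$ and $q'$, so by covering theory there is a homeomorphism $\varphi:S\setminus q^{-1}(P)\to S\setminus q'^{-1}(P)$ with $q'\varphi=q$ and $\varphi(m)=m$. It preserves orientation since $q,q'$ do. A path from $m$ to $m'\in M$ projects under $q$ to a loop $\gamma$ with $\omega_q(\gamma)(m)=m'$, and its image under $\varphi$ is the lift of $\gamma$ through $q'$ from $m$, which ends at $\omega_{q'}(\gamma)(m)=m'$. So $\varphi$ fixes $M$ pointwise. It extends over $q^{-1}(P)$. On $\partial S$ we have $q=q'$, so $\varphi$ covers the identity of $\partial D$ there and fixes a point of each component; hence $\varphi|_{\partial S}=\mathrm{id}$.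
\end{proof}

\begin{lemma}\label{lem:determines}
Let $e(q)=(e_1,\dots,e_n)$ and $e(q')=(e_1',\dots,e_n')$, and suppose that $e_i\simeq e_i'$ for all $i$. Then $q'=q\psi^{-1}$ with $\psi$ fixing $\partial S$ pointwise and isotopic to the identity rel $\partial S$. In particular $e(q)=e(q')$, and the action of $\mathfrak B_n$ on $\mathcal E$ is well defined.
\end{lemma}

\begin{proof}
The arcs $e_i$ and $e_i'$ have the same endpoints, so $t(q)=t(q')$ by \eqref{eq:endpoints}, and Lemma \ref{lem:monodromy} gives $\psi$ with $q'=q\psi^{-1}$. Then $\psi$ maps the matching paths of $q$ to those of $q'$, so $\psi(e_i)\simeq e_i'\simeq e_i$ for all $i$, and Lemma \ref{lem:graph} applies. In particular $e(q')=\psi\cdot e(q)=e(q)$. For $\beta\in\mathfrak B_n$ we get $e(\beta^{-1}q')=\psi\cdot e(\beta^{-1}q)=e(\beta^{-1}q)$. Finally, if $\beta$ is isotopic to the identity rel $\partial D\cup P$, lifting the isotopy of the paths $\beta(\alpha_i^0)$ shows $e(q)\cdot\beta=e(q)$.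
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $e=e(q)$.
\begin{enumerate}
\item For $\varphi\in\mathrm{Mod}(S)$ and $\beta\in\mathfrak B_n$, one has $\varphi\cdot e=e\cdot\beta$ if and only if the class $\varphi$ contains a lift of a representative of $\beta$.
\item The map $\varphi G_q\mapsto(\varphi\cdot e)\cdot\mathfrak B_n$ is a bijection from $\mathrm{Mod}(S)/G_q$ to $\mathcal E/\mathfrak B_n$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) If $q\varphi=\beta q$, then $\varphi$ maps ramification points to ramification points and $q^{-1}(\alpha_i^0)$ onto $q^{-1}(\beta(\alpha_i^0))$, so $\varphi(e_i)$ is the matching path over $\beta(\alpha_i^0)$. By \eqref{eq:action}, $\varphi\cdot e=e\cdot\beta$. Conversely, suppose $e(q\varphi^{-1})=e(\beta^{-1}q)$. By Lemma \ref{lem:determines}, $\beta^{-1}q=q\varphi^{-1}\psi^{-1}$ with $\psi$ isotopic to the identity rel $\partial S$. Hence $q(\psi\varphi)=\beta q$, so $\psi\varphi$ lifts $\beta$, and it represents the class of $\varphi$.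

(2) By (a) and commutativity of the actions, every orbit contains some $\varphi\cdot e$. Moreover $\psi\cdot e=(\varphi\cdot e)\cdot\beta$ for some $\beta$ if and only if $\varphi^{-1}\psi\cdot e=e\cdot\beta$ for some $\beta$, which by (1) means $\varphi^{-1}\psi\in G_q$.
\end{proof}

By (2), $[\mathrm{Mod}(S):G_q]$ is the number of orbits, hence the same for all $q$. \emph{It suffices to compute it for one covering.}

\subsection{Changing the path system}

\begin{lemma}\label{lem:stars}
If $\alpha'=(\alpha_1',\dots,\alpha_n')$ is a distinguished path system, then there is a homeomorphism $\beta$ of $D$ fixing $\partial D$ pointwise and preserving $P$ with $\beta(\alpha_i^0)=\alpha_i'$ for all $i$.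
\end{lemma}

\begin{proof}
Cut $D$ along $\bigcup\alpha_i^0$ and along $\bigcup\alpha_i'$. This gives two discs. Since both systems are indexed counterclockwise, the copies of $\partial D$ and of the paths occur in the same cyclic order on the two boundary circles. So the identity on $\partial D$ and chosen homeomorphisms $\alpha_i^0\to\alpha_i'$, used on both copies of each path, define a homeomorphism of the boundary circles. Extend it over the discs and reglue.
\end{proof}

\section{Two kinds of lifted twists}\label{sec:twists}

\begin{lemma}[Multitwists]\label{lem:multi}
Let $C\subset\operatorname{int}D\setminus P$ be a simple closed curve, let $C_1,\dots,C_r$ be the components of $q^{-1}(C)$, of degrees $k_1,\dots,k_r$ over $C$, and let $L$ be a common multiple of the $k_j$. Then $\prod_jT_{C_j}^{L/k_j}\in G_q$.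
\end{lemma}

\begin{proof}
Let $A=(\mathbb R/2\pi\mathbb Z)\times[0,1]$ be an oriented annular neighborhood of $C$ missing $P$. The components $A_j$ of $q^{-1}(A)$ have oriented coordinates in which $q(\theta,t)=(k_j\theta,t)$. Let $\beta(\theta,t)=(\theta+2\pi Lt,t)$ on $A$, and let $\varphi(\theta,t)=(\theta+2\pi(L/k_j)t,t)$ on $A_j$; extend both by the identity. Then $q\varphi=\beta q$, and $\varphi$ represents $\prod_jT_{C_j}^{L/k_j}$ or its inverse, with the same sign for all $j$.
\end{proof}

\begin{lemma}[Half-twists]\label{lem:half}
Let $a\subset\operatorname{int}D$ be an embedded arc joining two points $u\ne v$ of $P$, with interior disjoint from $P$. Suppose that both lifts of $a$ starting at the ramification point $\tilde u$ over $u$ end at the ramification point $\tilde v$ over $v$, and let $\tilde a$ be the simple closed curve they form. Then $T_{\tilde a}\in G_q$.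
\end{lemma}

\begin{proof}
Let $E$ be a regular neighborhood of $a$ with $E\cap P=\{u,v\}$. In the fiber over the midpoint of $a$, the loops running along $a$ around $u$ and around $v$ both act as the transposition of the two points on $\tilde a$. So $q^{-1}(E)$ consists of $d-2$ discs mapping homeomorphically to $E$ and a connected double cover $A\to E$ branched at $u,v$. Since $E$ deformation retracts onto $a$, $A$ is a regular neighborhood of $\tilde a$, hence an annulus with core $\tilde a$; its two boundary circles map homeomorphically to $\partial E$.

Identify $E$ with the unit disc so that $u,v=\pm\frac12$. Let $\sigma(re^{i\theta})=re^{i(\theta+\pi f(r))}$, where $f=1$ on $[0,\frac23]$ and $f$ is linear on $[\frac23,1]$ with $f(1)=0$. The cover $A$ corresponds to the homomorphism $\pi_1(E\setminus\{u,v\})\to\mathbb Z/2$ sending both meridians to $1$, which is $\sigma$-invariant. So $\sigma$ has a lift $\tilde\sigma$ to $A$ fixing a point over some $x\in\partial E$; it then fixes the other point over $x$ too, and hence fixes $\partial A$ pointwise.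

The map $\sigma^2$ is a full twist supported in $\{\frac23\le r\le1\}$, and over this annulus $A$ consists of two annuli mapping homeomorphically. As in Lemma \ref{lem:multi}, the unique lift of $\sigma^2$ fixing $\partial A$ is a product of two twists of the same sign about curves parallel to the core. So $[\tilde\sigma]^2=T_{\tilde a}^{\pm2}$ in $\mathrm{Mod}(A)\cong\mathbb Z$, whence $[\tilde\sigma]=T_{\tilde a}^{\pm1}$. On the $d-2$ discs lift $\sigma$ through the homeomorphisms to $E$; these lifts are trivial rel boundary by (F1). Extending by the identity, we get a lift of $\sigma$ in the class $T_{\tilde a}^{\pm1}$.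
\end{proof}

\section{Slit coverings and the splitting trick}\label{sec:slits}

To apply these lemmas we need coverings in which preimages can be read off. Identify $D$ with $[0,n+1]\times[-1,1]$ so that $*$ lies on the bottom side and $P=\{p_1,\dots,p_n\}$ with $p_l=(l,0)$. The reference paths may be forgotten, as $G_q$ does not depend on them.

\subsection{The construction}
Let $s_l=\{l\}\times[0,1]$, the slit above $p_l$. Given transpositions $t_1,\dots,t_n$ of $\{1,\dots,d\}$, take $d$ copies (\emph{sheets}) of $D$ cut along the slits, and glue the left side of $s_l$ in sheet $j$ to the right side of $s_l$ in sheet $t_l(j)$. The result is an oriented surface with an orientation-preserving simple branched covering $q$ of $D$ of degree $d$, branched exactly over $P$.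

For an integer interval $I=[i,j]\subset[1,n]$ put
\[
h_I=\tfrac14+\tfrac{j-i+1}{4(n+1)}\in(\tfrac14,\tfrac12),\qquad R_I=[i-h_I,\,j+h_I]\times[-h_I,h_I].
\]
Then $R_I\subset\operatorname{int}R_J$ for $I\subsetneq J$, $R_I\cap R_J=\emptyset$ for disjoint $I,J$, and $R_I\cap P=\{p_i,\dots,p_j\}$.

\subsection{Monodromy rule}\label{sub:rule}
Let $Z=R_J\setminus\bigcup_\nu\operatorname{int}R_{I_\nu}$, where the $I_\nu\subsetneq J$ are disjoint (possibly there are none). The set $Z_-=Z\cap\{y<0\}$ is simply connected and meets no slit, so the fibers of $q$ over it are identified with $\{1,\dots,d\}$. Cutting $Z$ along the slits of the $p_l\in Z$ and along one vertical segment from the top of each $R_{I_\nu}$ to the top of $R_J$ leaves a simply connected set containing $Z_-$. So the loops in $Z\setminus P$ based in $Z_-$ are generated by small circles around the $p_l\in Z$, with monodromy $t_l$, and the loops $\partial R_{I_\nu}$. Such a loop crosses, above $R_{I_\nu}$, the slits of the $p_l$ with $l\in I_\nu$, and its monodromy is the product of these $t_l$ in the order in which the slits are crossed. Reversing a loop inverts its monodromy; we shall only need whether such products are trivial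 and what their cycles are. Hence:
\begin{itemize}
\item components of $q^{-1}(Z)$ correspond to orbits of the group generated by these permutations, the degree being the size of the orbit; a one-element orbit gives a homeomorphic copy of $Z$;
\item components of $q^{-1}(\partial R_I)$ correspond to the cycles of the product of the $t_l$, $l\in I$. A lift of degree one is said to lie \emph{in sheet $j$} if it does so over $\{y<0\}$.
\end{itemize}
The same holds for $D,\partial D$ in place of $R_J,\partial R_J$. Let $\Sigma(I)$ be the component of $q^{-1}(R_I)$ whose orbit contains $2$.

If $t_l=t_{l+1}$, let $c_l$ be the closed curve formed by the copies of $[l,l+1]\times\{0\}$ in the two sheets exchanged by $t_l$. By Lemma \ref{lem:half},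
\begin{equation}\label{eq:cl}
T_{c_l}\in G_q.
\end{equation}
Near a ramification point $q$ is $w\mapsto w^2$, so two distinct rays from $p_l$ lift to two curves crossing transversally at the ramification point. In particular, if $t_l=t_{l+1}=t_{l+2}$, then $c_l$ and $c_{l+1}$ meet exactly once, transversally.

\subsection{The splitting trick}

\begin{lemma}\label{lem:split}
Suppose $t_i=\dots=t_j=(1\,2)$ with $j-i+1$ even, and $t_{j+1}=(2\,3)$. Let $\varepsilon_1,\varepsilon_2$ be the boundary curves of $\Sigma([i,j])$, the lifts of $\partial R_{[i,j]}$ in sheets $1,2$. Then $T_{\varepsilon_1},T_{\varepsilon_2}\in G_q$.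
\end{lemma}

\begin{proof}
This is the computation of Section \ref{sub:idea} with any even number of points and any number of sheets. Let $E=R_{[i,j]}$ and $F=R_{[i,j+1]}$. The monodromy of $\partial E$ is trivial; let $\varepsilon_k$ be its lift in sheet $k$. For $k\ge3$, $\varepsilon_k$ bounds a disc over $E$. Lemma \ref{lem:multi} with $C=\partial E$ and $L=1$ gives $T_{\varepsilon_1}T_{\varepsilon_2}\in G_q$.

The monodromy of $\partial F$ is $(2\,3)$. So its preimage consists of a curve $\phi_1$ in sheet $1$, a curve $\phi_{23}$ of degree $2$, and curves in sheets $k\ge4$, which bound discs over $F$. Over $F\setminus\operatorname{int}E$ the monodromy group is generated by $(2\,3)$. The orbit $\{1\}$ gives an annulus from $\varepsilon_1$ to $\phi_1$. The orbit $\{2,3\}$ gives a connected double cover of an annulus with one branch point, so with $\chi=-1$, and with boundary $\varepsilon_2,\varepsilon_3,\phi_{23}$: a pair of pants. Since $\varepsilon_3$ bounds a disc over $E$, $\phi_{23}$ is isotopic to $\varepsilon_2$. Lemma \ref{lem:multi} with $C=\partial F$ and $L=2$ gives $T_{\phi_1}^2T_{\phi_{23}}=T_{\varepsilon_1}^2T_{\varepsilon_2}\in G_q$. Dividing the two elements, $T_{\varepsilon_1}\in G_q$,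 and then $T_{\varepsilon_2}\in G_q$.
\end{proof}

\section{Attaching a pair of pants}\label{sec:pants}

We now need to pass from a surface to one with one more boundary component. The new mapping classes come from pushing the new hole around the surface. One push is obtained from a single curve $\gamma$, and the mapping class group of the smaller surface spreads it around. This works because genus provides enough non-separating arcs. If the smaller surface has genus $0$, it has no non-separating arc with both ends on one boundary component, and genus zero is treated separately in Proposition \ref{prop:genus0}.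

\begin{lemma}\label{lem:pants}
Let $\Sigma'\subset\Sigma$ be compact connected oriented surfaces, with $\Sigma'$ of genus $g\ge1$. Suppose $\overline{\Sigma\setminus\Sigma'}$ is the disjoint union of a pair of pants $Y$ with boundary $\delta_0\subset\partial\Sigma'$, $\delta_1,\delta_2\subset\partial\Sigma$, and possibly some collars of other components of $\partial\Sigma$. Let $\gamma\subset\operatorname{int}(\Sigma'\cup Y)$ be a simple closed curve crossing $\delta_0$ transversally in exactly two points $y,z$, such that $\lambda=\gamma\cap\Sigma'$ is non-separating in $\Sigma'$ and $\eta=\gamma\cap Y$ separates $\delta_1$ from $\delta_2$ in $Y$. Then $\mathrm{Mod}(\Sigma)$ is generated by the image of $\mathrm{Mod}(\Sigma')$, $T_{\delta_2}$ and $T_\gamma$.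
\end{lemma}

\begin{proof}
By (F1) we may assume $\Sigma=\Sigma'\cup Y$. Let $H$ be the subgroup generated by the listed elements, let $\bar\Sigma=\Sigma\cup_{\delta_2}B$ with a disc $B$ and $x\in\operatorname{int}B$, and let $\bar H$ be the image of $H$ in $\mathrm{Mod}(\bar\Sigma,x)$. Since $T_{\delta_2}\in H$, (F2) shows that it suffices to prove $\bar H=\mathrm{Mod}(\bar\Sigma,x)$. The annulus $A=Y\cup B$ is a collar of $\delta_1$, so by (F1) $\bar H\to\mathrm{Mod}(\bar\Sigma)$ is onto. By (F3) it now suffices to show that the subgroup
\[
\mathcal N=\{w\in\pi_1(\bar\Sigma,x):\mathrm{Push}(w)\in\bar H\}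
\]
is all of $\pi_1(\bar\Sigma,x)$. By (F3), $\mathcal N$ is invariant under $\phi_*$ for every homeomorphism $\phi$ supported in $\Sigma'$ and fixing $\partial\Sigma'$ pointwise.

\emph{One element of $\mathcal N$} (Figure \ref{fig:delta}). The arc $\eta$ cuts $A$ into a piece containing $\delta_1$ and a disc $\Delta$, bounded by $\eta$ and an arc $\kappa\subset\delta_0$ from $y$ to $z$. By hypothesis $B\subset\Delta$. Choose an embedded arc $\mu$ from $y$ to $z$ through $x$ with interior in $\operatorname{int}\Delta$. It cuts $\Delta$ into discs $\Delta_\eta\supset\eta$ and $\Delta_\kappa\supset\kappa$, on opposite sides of $\mu$.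

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (0,0) circle (2);
\draw (-0.9,0) circle (0.45);
\draw[thick] (60:2) .. controls (0.2,0.8) and (0.2,-0.8) .. (-60:2);
\draw[thick,dashed] (60:2) .. controls (1.4,0.8) and (1.4,-0.8) .. (-60:2);
\draw[gray] (1.3,0) circle (0.28);
\fill (1.3,0) circle (1.5pt);
\fill (60:2) circle (1.5pt);
\fill (-60:2) circle (1.5pt);
\draw[thick] (60:2) -- (60:2.7);
\draw[thick] (-60:2) -- (-60:2.7);
\node at (1.45,0.13) {\small $x$};
\node at (0.2,0) {\small $\eta$};
\node at (1.0,0.85) {\small $\mu$};
\node at (2.2,0) {\small $\kappa$};
\node at (1.42,-0.42) {\small $B$};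
\node at (-0.9,0) {\small $\delta_1$};
\node at (-2.25,0) {\small $\delta_0$};
\node at (0.72,2.15) {\small $y$};
\node at (0.72,-2.15) {\small $z$};
\node at (1.65,2.25) {\small $\lambda$};
\node at (1.65,-2.25) {\small $\lambda$};
\end{tikzpicture}
\caption{The annulus $A=Y\cup B$ between the outer circle $\delta_0$ and the circle $\delta_1$; the surface $\Sigma'$ lies outside $\delta_0$. The disc $\Delta$ is the region between $\eta$ and $\kappa$. The simple loop $w=\lambda\cup\mu$ passes through $x$; pushing it off $x$ to the left gives $\gamma=\lambda\cup\eta$, and to the right $\lambda\cup\kappa\subset\Sigma'$.}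
\label{fig:delta}
\end{figure}

Let $w=\lambda\cup\mu$, a simple loop through $x$. In $\bar\Sigma\setminus x$, the boundary curve of an annular neighborhood of $w$ on the side of $\Delta_\eta$ is isotopic to $\lambda\cup\mu'$, where $\mu'\subset\Delta_\eta\setminus x$ is a push-off of $\mu$ rel endpoints, and then, across $\Delta_\eta$, to $\lambda\cup\eta=\gamma$. In the same way, across $\Delta_\kappa$, the other boundary curve is isotopic to $\lambda\cup\kappa\subset\Sigma'$, which can be pushed into $\operatorname{int}\Sigma'$. So $\mathrm{Push}(w)=(T_\gamma T_{\lambda\cup\kappa}^{-1})^{\pm1}\in\bar H$, and $[w]\in\mathcal N$.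

\emph{Its orbit.} Let $\lambda'$ be any non-separating properly embedded arc in $\Sigma'$ from $y$ to $z$, and let $\kappa'=\overline{\delta_0\setminus\kappa}$. The surfaces obtained by cutting $\Sigma'$ along $\lambda$ and along $\lambda'$ are connected and have equal Euler characteristic. Their boundary circles are the components of $\partial\Sigma'\setminus\delta_0$, the circle formed by $\kappa$ and one copy of the arc, and the circle formed by $\kappa'$ and the other copy. By the classification of surfaces there is an orientation-preserving homeomorphism matching these circles. It can be adjusted in collars so that it is the identity on $\partial\Sigma'$ and a fixed homeomorphism $\lambda\to\lambda'$ fixing $y,z$ on both copies: these prescribed boundary maps preserve orientation, being the identity on a subarc of each circle. Regluing gives a homeomorphism $\phi$ of $\Sigma'$ with $\phi(\lambda)=\lambda'$ and $\phi|_{\partial\Sigma'}=\mathrm{id}$. Hence $[\lambda'\cup\mu]\in\mathcal N$.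

\emph{Generation.} It remains to find non-separating arcs whose loops generate $\pi_1$. Let $r$ be the number of components of $\partial\Sigma'$. Take a round disc $O$ and an arc $J\subset\partial O$, and attach orientably $2g+r-1$ bands along $\partial O\setminus J$ with feet in the linear order
\[
X_1\cdots X_r\;Y_1\;X_r\cdots X_1\;Y_1\;\;U_2V_2U_2V_2\,\cdots\,U_gV_gU_gV_g .
\]
For $r=1$ this is a disc with $g$ interleaved pairs of bands, which has one boundary component. Each further band is placed parallel to the previous $X$ and adds one boundary component, the circle running between the two parallel bands. So the surface has $r$ boundary components and $\chi=2-2g-r$. Identify it with $\Sigma'$ so that $J=\kappa$; after possibly exchanging the names $y$ and $z$, $y$ is the end of $J$ preceding the list and $z$ the end following it.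

For a band with feet $f<f'$, let $\lambda_f$ consist of the chord $yf$, the core of the band, and the chord $f'z$. Since $y<f<f'<z$, the two chords are disjoint, and $\lambda_f$ is a properly embedded arc from $y$ to $z$. Each band has a partner whose feet $h<h'$ interleave with $f<f'$: each $X_k$ with $Y_1$, and $U_k$ with $V_k$. The closed curve formed by the core of the partner and the chord $hh'$ crosses $\lambda_f$ exactly once: on $f'z$ if $f<h<f'<h'$, and on $yf$ if $h<f<h'<f'$. So $\lambda_f$ is non-separating, and $[\lambda_f\cup\mu]\in\mathcal N$.

Finally, $O\cup\Delta$ is a disc containing $\mu$. So $\pi_1(\Sigma'\cup\Delta,x)$ is generated by the loops $\lambda_f\cup\mu$, one for each band, as each runs exactly once through its band and through no other. The inclusion $\Sigma'\cup\Delta\hookrightarrow\bar\Sigma$ is a homotopy equivalence, because both sides deformation retract to $\Sigma'$. Thus $\mathcal N=\pi_1(\bar\Sigma,x)$.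
\end{proof}

\section{A model covering}\label{sec:model}

\subsection{The sequence of transpositions}
Let $(S,M)$ have $d\ge2$, and let $m_1,\dots,m_b\ge1$ be the numbers of marked points on the boundary components. If $b=2$ and $d\ge3$, number the components so that $m_2\ge2$. Put
\[
N=\begin{cases}2g+1&\text{if }b=1,\\2g+2&\text{if }b\ge2,\end{cases}\qquad d_0=\max(2,b),
\]
and consider the slit covering given by the sequence
\[
\underbrace{(1\,2),\dots,(1\,2)}_{N},\ \underbrace{(2\,3),(2\,3),(2\,4),(2\,4),\dots,(2\,b),(2\,b)}_{\text{only if }b\ge3},\ (j_{d_0+1}\ \,d_0{+}1),\dots,(j_d\ \,d).
\]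
If $b=1$, all $j_k$ are $2$. If $b\ge2$, the $j_k\in\{1,\dots,b\}$ take each value $i$ exactly $m_i-1$ times, and $j_3=2$ if $b=2$ and $d\ge3$. The first block carries the genus (and, if $b\ge2$, a second boundary component), each pair $(2\,k),(2\,k)$ adds a boundary component, and the last block only adds marked points.

The length of the sequence is $d+2g+b-2=n$ in each case, and the group it generates is transitive. The product of the first two blocks is $(1\,2)$ if $b=1$, and trivial if $b\ge2$. Multiplying a permutation that fixes $k$ by $(j\,k)$, on either side, inserts $k$ into the cycle of $j$. So the total product has cycles of lengths $m_1,\dots,m_b$. The total space is therefore connected, has $\chi=d-n=2-2g-b$, and has $b$ boundary components carrying $m_1,\dots,m_b$ points over $*$. It can be identified with $(S,M)$ by an orientation-preserving homeomorphism. We call this the \emph{model covering} $q_0$ and put $G=G_{q_0}$. Note that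
\begin{equation}\label{eq:23}
\text{if }d\ge3,\ \text{then }t_{N+1}=(2\,3).
\end{equation}

This shows that dissections exist if $d\ge2$. If $d=1$, a covering of degree one has no branch points, contradicting $n\ge1$. So \emph{the first statement of Theorem \ref{thm:A} is proved}.

\subsection{A filtration of the surface}
Let $\Sigma_1=\Sigma([N-2g,N])$, and for $2\le k\le b$ let $\Sigma_k=\Sigma([1,N+2(k-2)])$. Then $\Sigma_1\subset\dots\subset\Sigma_b$. The surface $\Sigma_1$ has degree $2$ over a disc with $2g+1$ branch points and boundary monodromy $(1\,2)$, so $\chi=1-2g$ and $\Sigma_1\cong S_g^1$. For $k\ge2$ the orbit of $\Sigma_k$ is $\{1,\dots,k\}$, the boundary monodromy is trivial, and $\chi(\Sigma_k)=k-N-2(k-2)=2-2g-k$, so $\Sigma_k\cong S_g^k$.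

\begin{lemma}\label{lem:collar}
$\overline{S\setminus\Sigma_b}$ is a collar of $\partial S$. Hence $\mathrm{Mod}(\Sigma_b)\to\mathrm{Mod}(S)$ is onto.
\end{lemma}

\begin{proof}
Let $R=q_0(\Sigma_b)$. The transpositions belonging to $R$ fix every $k>d_0$, so $\overline{S\setminus\Sigma_b}$ consists of $q_0^{-1}(D\setminus\operatorname{int}R)$ together with discs over $R$ in the sheets $>d_0$, glued along their boundaries. Each component $W$ contains a component of $q_0^{-1}(D\setminus\operatorname{int}R)$, which surjects onto $D\setminus\operatorname{int}R$; so $W$ meets $\partial S$. It also meets $\partial\Sigma_b$, as $S$ is connected. So $W$ has at least two boundary components and $\chi(W)\le0$. Since $\sum\chi(W)=\chi(S)-\chi(\Sigma_b)=0$, every $W$ is an annulus from $\partial\Sigma_b$ to $\partial S$. The last claim is (F1).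
\end{proof}

\section{Which mapping classes are lifts}\label{sec:compute}

\subsection{Degree at least three, positive genus}

\begin{proposition}\label{prop:main}
If $d\ge3$ and $g\ge1$, then $G=\mathrm{Mod}(S)$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:collar} it suffices to show, by induction on $k=1,\dots,b$, that $G$ contains the image of $\mathrm{Mod}(\Sigma_k)$.

\smallskip
\emph{Step $k=1$: one boundary component.} Put $f_\nu=c_{N-\nu}$ for $\nu=1,\dots,2g$. Consecutive curves meet only at a ramification point, transversally, and non-consecutive ones are disjoint, so this is a chain in $\Sigma_1\cong S_g^1$. By \eqref{eq:cl}, $T_{f_\nu}\in G$. If $g=1$, (F4) finishes this step.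

If $g\ge2$, the twists $T_{f_\nu}$ do not suffice for (F5); the missing twists come from the third sheet. The rectangle $R_{[N-3,N]}\subset\operatorname{int}R_{[N-2g,N]}$ is a regular neighborhood of $[N-3,N]\times\{0\}$, so $\Sigma([N-3,N])\subset\operatorname{int}\Sigma_1$ is a regular neighborhood of $f_1\cup f_2\cup f_3$. By \eqref{eq:23} and Lemma \ref{lem:split}, applied to the four points $p_{N-3},\dots,p_N$, the twists about both its boundary curves lie in $G$. Apply (F5).

\smallskip
\emph{Step $k=2$: the second boundary component.} Here $b\ge2$, $N=2g+2\ge4$, $\Sigma_1=\Sigma([2,N])$ and $\Sigma_2=\Sigma([1,N])$. The surface $Y=\overline{\Sigma_2\setminus\Sigma_1}$ is the double cover of $R_{[1,N]}\setminus\operatorname{int}R_{[2,N]}$ branched over $p_1$. It is connected with $\chi=-1$ and has boundary $\delta_0=\partial\Sigma_1$ and the lifts $\delta_1,\delta_2$ of $\partial R_{[1,N]}$ in sheets $1,2$, so it is a pair of pants. Since $N$ is even, \eqref{eq:23} and Lemma \ref{lem:split} give $T_{\delta_2}\in G$.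

Let $\gamma=c_1$; by \eqref{eq:cl}, $T_\gamma\in G$. We check the hypotheses of Lemma \ref{lem:pants}. Put $h'=h_{[2,N]}$ and $h=h_{[1,N]}$.
\begin{itemize}
\item $\gamma$ crosses $\delta_0$ exactly at the two points over $(2-h',0)$, transversally.
\item $\gamma\cap\Sigma_1$ lies over $[2-h',2]\times\{0\}$ and meets $c_2\subset\Sigma_1$ only at the ramification point over $p_2$, transversally. So it is non-separating in $\Sigma_1$.
\item $\gamma\cap Y$ has both ends on $\delta_0$, so it cuts the planar surface $Y$ into two pieces, one on each side. The preimage in $Y$ of $[1-h,1]\times\{0\}$ is an arc from $\delta_1$ to $\delta_2$ crossing $\gamma\cap Y$ exactly once, at the ramification point over $p_1$. So $\gamma\cap Y$ separates $\delta_1$ from $\delta_2$.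
\end{itemize}
By Lemma \ref{lem:pants}, $G$ contains the image of $\mathrm{Mod}(\Sigma_2)$.

\smallskip
\emph{Step $3\le k\le b$: the $k$-th boundary component.} Let $i=N+2(k-3)+1$, so that $t_i=t_{i+1}=(2\,k)$. Put $u=p_i$, $v=p_{i+1}$, let $\tilde u,\tilde v$ be the ramification points over them, and put $R'=R_{[1,i-1]}$, $R=R_{[1,i+1]}$, with parameters $h'<h$, and $Z=R\setminus\operatorname{int}R'$. The monodromy of $\partial R'$ is trivial, so the orbits over $Z$ are $\{2,k\}$ and single elements.

Hence $\overline{\Sigma_k\setminus\Sigma_{k-1}}$ consists of annuli (the orbits $\{j\}$ with $j<k$, $j\ne2$), which are collars, and of $Y=Y_0\cup B_k$. Here $Y_0$ is the component for $\{2,k\}$, with $\chi=-2$ and four boundary circles, hence of genus $0$, and $B_k$ is the disc over $R'$ in sheet $k$. So $Y$ is a pair of pants with boundary $\delta_0$ (the lift of $\partial R'$ in sheet $2$), $\delta_1$ (the lift of $\partial R$ in sheet $2$) and $\delta_2$ (the lift of $\partial R$ in sheet $k$).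

\emph{The twist $T_{\delta_2}$ lies in $G$.} Over $R\setminus\operatorname{int}R_{[i,i+1]}$ the monodromy group is generated by the $t_l$ with $l<i$ and by $t_it_{i+1}=1$. All of these fix $k$, so sheet $k$ is an annulus from $\delta_2$ to a boundary curve of the annulus $\Sigma([i,i+1])$, whose core is $c_i$. Thus $\delta_2$ is isotopic to $c_i$, and \eqref{eq:cl} applies.

\emph{The curve $\gamma$.} We need an arc from $u$ to $v$ one of whose lifts passes through $\Sigma_{k-1}$ in a non-separating way, while the other avoids $\Sigma_{k-1}$. Choose $h'<h_1<h_2<h$ and let $a$ be the polygonal arc (Figure \ref{fig:arc})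
\begin{gather*}
u=(i,0)\to(i,-h_1)\to(\tfrac52,-h_1)\to(\tfrac52,h_1)\to(1-h_1,h_1)\\
\to(1-h_1,-h_2)\to(i+1,-h_2)\to(i+1,0)=v .
\end{gather*}
It is embedded in $\operatorname{int}R$ and meets $P$ only in $u,v$. It satisfies $a\cap R'=\{\frac52\}\times[-h',h']$, and the only slits crossed by its interior are $s_2$ and then $s_1$, once each.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=3.4cm]
\draw[gray] (0.51,-0.49) rectangle (6.49,0.49);
\draw[gray] (0.70,-0.30) rectangle (4.30,0.30);
\foreach \x in {1,...,6} {\draw[dashed] (\x,0)--(\x,0.6); \fill (\x,0) circle (1.6pt);}
\draw[thick] (5,0)--(5,-0.37)--(2.5,-0.37)--(2.5,0.37)--(0.63,0.37)--(0.63,-0.43)--(6,-0.43)--(6,0);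
\node at (1.15,-0.07) {\small $p_1$};
\node at (2.15,-0.07) {\small $p_2$};
\node at (3.15,-0.07) {\small $p_3$};
\node at (4.12,-0.07) {\small $p_4$};
\node at (5.15,0.05) {\small $u$};
\node at (6.15,0.05) {\small $v$};
\node at (3.6,0.23) {\small $R'$};
\node at (5.5,0.42) {\small $R$};
\node at (5.5,-0.36) {\small $a$};
\end{tikzpicture}
\caption{The arc $a$ (thick) in the case $N=4$, $k=3$, $i=5$ (heights not to scale). Dashed: the slits. Starting at $u$ in sheet $2$, a lift of $a$ passes through $R'$ in sheet $2$, then crosses the slits of $p_2$ and $p_1$ ($2\to1\to2$) and ends at the ramification point over $v$. Starting in sheet $k$, it stays there.}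
\label{fig:arc}
\end{figure}

The two lifts of $a$ starting at $\tilde u$ start in sheets $2$ and $k$. The first passes through the sheets $2\to1\to2$, the second stays in sheet $k$, and both end at $\tilde v$. Let $\gamma=\tilde a$; by Lemma \ref{lem:half}, $T_\gamma\in G$. Each of the two components of the part of $\gamma$ over $Z$ contains $\tilde u$ or $\tilde v$, so it lies in $Y_0$. Over $R'$, $\gamma$ consists of a segment in $B_k\subset\operatorname{int}Y$ and of the segment $\lambda$ over $\{\frac52\}\times[-h',h']$ in sheet $2$. We check the hypotheses of Lemma \ref{lem:pants} for $\Sigma_{k-1}\subset\Sigma_k$.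
\begin{itemize}
\item $\gamma\subset\operatorname{int}(\Sigma_{k-1}\cup Y)$ and $\gamma\cap\Sigma_{k-1}=\lambda$. The ends of $\lambda$ lie in $\partial\Sigma_{k-1}\cap Y_0=\delta_0$, and $\gamma$ crosses $\delta_0$, transversally, exactly there.
\item The curve $c_2\subset\Sigma_{k-1}$, which exists since $N\ge4$, lies over $[2,3]\times\{0\}$ in sheets $1,2$. It meets $\lambda$ exactly once, over $(\frac52,0)$ in sheet $2$, transversally. So $\lambda$ is non-separating.
\item The copies of $[i+1,i+1+h]\times\{0\}$ in sheets $2$ and $k$ form an arc in $Y$ from $\delta_1$ to $\delta_2$, because the right side of $R$ is joined to $\{y<0\}$ without crossing slits. This arc meets $\gamma$ only at $\tilde v$, transversally. As $\gamma\cap Y$ is an arc with both ends on $\delta_0$ in a planar surface, it separates $\delta_1$ from $\delta_2$.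
\end{itemize}
By Lemma \ref{lem:pants}, $G$ contains the image of $\mathrm{Mod}(\Sigma_k)$.
\end{proof}

\subsection{Genus zero}

In genus zero every curve can be moved to a place where all sheets look alike. A multitwist lifts there, and all of its factors but the desired one are already known to lie in $G$.

\begin{proposition}\label{prop:genus0}
If $g=0$ and $d\ge2$, then $G=\mathrm{Mod}(S)$.
\end{proposition}

\begin{proof}
For $b=1$, $\mathrm{Mod}(S)=1$. For $b=2$, $S$ is an annulus with core $c_1$ by Lemma \ref{lem:collar}; use (F1) and \eqref{eq:cl}. Let $b\ge3$.

First, $\mathrm{Mod}(S_0^b)$ is generated by Dehn twists. This follows by induction on $b$, starting with the disc. Cap one boundary component of $\Sigma=S_0^b$ by a disc $B\ni x$. By (F2) and (F3), $\mathrm{Mod}(\Sigma)$ is generated by the twist about that component, by elements mapping to generators of $\mathrm{Mod}(\bar\Sigma)$, and by elements mapping to pushes along generators of $\pi_1(\bar\Sigma,x)$. The group $\pi_1(\bar\Sigma,x)$ is generated by simple loops, whose pushes are products of twists about curves in $\bar\Sigma\setminus x$; these curves can be moved off $B$, and so can the curves of the twists generating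 $\mathrm{Mod}(\bar\Sigma)$.

So it suffices to show $T_c\in G$ for every simple closed curve $c$ in $S$. Here $N=2$. Let $R=R_{[1,2b-2]}$ and $Q_l=R_{[2l-1,2l]}$ for $1\le l\le b-1$. Then $t_{2l-1}=t_{2l}=(2\ \rho_l)$ with $\{\rho_1,\dots,\rho_{b-1}\}=\{1,3,\dots,b\}$. Let $W=R\setminus\bigcup_l\operatorname{int}Q_l$. The monodromy over $W$ is trivial, so $q_0^{-1}(W)=\bigsqcup_jW^{(j)}$, one copy in each sheet. Over $R\setminus\operatorname{int}Q_l$ all monodromies fix $\rho_l$, which gives an annulus $U_l\supset W^{(\rho_l)}$ from $\partial\Sigma_b$ to a boundary curve of the annulus $A_l=\Sigma([2l-1,2l])$, whose core is $c_{2l-1}$.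

We claim $\Sigma_b=W^{(2)}\cup\bigcup_l(A_l\cup U_l)$. Over $W$, the sheets $1,\dots,b$ are $W^{(2)}$ and the $W^{(\rho_l)}\subset U_l$. Over $Q_l$, the sheets $2,\rho_l$ form $A_l$, and sheet $\rho_m$ with $m\ne l$ lies in $U_m$. Each $A_l\cup U_l$ is an annulus from $\partial W^{(2)}$ to $\partial\Sigma_b$, so it is a collar. With Lemma \ref{lem:collar}, $c$ is isotopic to a curve $C^{(2)}\subset\operatorname{int}W^{(2)}$. Let $C=q_0(C^{(2)})$, a simple closed curve in $\operatorname{int}W$, and let $C^{(j)}$ be its lift in $W^{(j)}$. By Lemma \ref{lem:multi} with $L=1$, $\prod_jT_{C^{(j)}}\in G$. For $j>b$, $C^{(j)}$ lies in the disc over $R$ in sheet $j$, and $T_{C^{(j)}}=1$. For $j=\rho_l$, $C^{(j)}$ lies in the annulus $U_l$, so it bounds a disc or is isotopic to $c_{2l-1}$, and $T_{C^{(j)}}\in G$ by \eqref{eq:cl}. The curves are disjoint, so the twists commute, and $T_c=T_{C^{(2)}}\in G$.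
\end{proof}

\subsection{Degree two}

\begin{proposition}\label{prop:two}
Let $d=2$. If $n\le3$, then $G=\mathrm{Mod}(S)$. If $n\ge4$, then $[\mathrm{Mod}(S):G]=\infty$. For every covering $q$ of degree two, each element of $G_q$ is fixed under conjugation by the deck involution $\iota_q$.
\end{proposition}

\begin{proof}
Here $n=2g+b$ with $b\in\{1,2\}$, and all $t_l$ are $(1\,2)$. If $n\le2$, then $g=0$ and Proposition \ref{prop:genus0} applies. If $n=3$, then $g=b=1$; by Lemma \ref{lem:collar}, (F4) for the curves $c_1,c_2$, which meet once, and \eqref{eq:cl}, $G=\mathrm{Mod}(S)$.

For the last claim, let $\iota=\iota_q$. Conjugation by $\iota$ is an automorphism of $\mathrm{Mod}(S)$. If $\varphi$ lifts $\beta$, then $\iota\varphi\iota^{-1}$ also satisfies $q(\iota\varphi\iota^{-1})=\beta q$ and fixes $\partial S$ pointwise. The only homeomorphisms covering $\beta$ are $\varphi$ and $\iota\varphi$, and $\iota\varphi$ does not fix $\partial S$ pointwise. So $\iota\varphi\iota^{-1}=\varphi$.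

Now let $n\ge4$ and $\iota=\iota_{q_0}$. Let $\varepsilon_1$ and $\varepsilon_2=\iota(\varepsilon_1)$ be the boundary curves of $\Sigma([1,4])\cong S_1^2$. Glue a one-holed torus to each component of $\partial S$ to get a closed surface $\hat S$, of genus $\ge2$. Cutting $\hat S$ along $\varepsilon_1\cup\varepsilon_2$ gives $\Sigma([1,4])$ and pieces each of which contains a glued torus, since each component of $q_0^{-1}(D\setminus\operatorname{int}R_{[1,4]})$ meets $\partial S$. So every piece has positive genus. A disc bounded by $\varepsilon_1$ or $\varepsilon_2$, or an annulus bounded by both, would contain such a piece; hence $\varepsilon_1,\varepsilon_2$ are essential and non-isotopic in $\hat S$.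

By (F7), $T_{\varepsilon_1}^k\ne T_{\varepsilon_2}^k$ in $\mathrm{Mod}(\hat S)$, and so in $\mathrm{Mod}(S)$, for $k\ne0$. Since $T_{\varepsilon_2}^k=\iota T_{\varepsilon_1}^k\iota^{-1}$, it follows that $T_{\varepsilon_1}^k\notin G$ for $k\ne0$. So the cosets $T_{\varepsilon_1}^kG$, $k\in\mathbb Z$, are pairwise distinct.
\end{proof}

\subsection{Proof of Theorems \ref{thm:A} and \ref{thm:B}}

Existence was settled in Section \ref{sec:model}. By Proposition \ref{prop:reduction}(2) the map in Theorem \ref{thm:B} is a bijection, and for every $q$ the index $[\mathrm{Mod}(S):G_q]$ is the number of orbits, which equals $[\mathrm{Mod}(S):G]$. By Propositions \ref{prop:main}, \ref{prop:genus0} and \ref{prop:two} it is $1$ if $d\ge3$ or ($d=2$, $n\le3$), and $\infty$ if $d=2$, $n\ge4$. For $d=2$ we have $b\in\{1,2\}$ and $n=2g+b$, so $n\ge4$ means ($b=1$, $g\ge2$) or ($b=2$, $g\ge1$). For the last sentence of Theorem \ref{thm:B}, given a simple covering $q$ of degree $\ge3$ with connected total space, put $M=q^{-1}(*)$; this set meets every boundary component, and $n\ge1$ since a connected covering of degree $\ge2$ of the disc is branched. \qed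

\section{Degree two: orbits and the deck involution}\label{sec:C}

In this section we prove Theorem \ref{thm:C}. Let $M=\{m_1,m_2\}$. For $d=2$, $e_i=q^{-1}(\alpha_i^0)$, and $\iota_q$ exchanges $m_1,m_2$ and reverses each $e_i$. We write $\overline\eta$ for a path $\eta$ run backwards.

\emph{$I$ is well defined.} If $e(q)=e(q')$, then $\iota_q^{-1}\iota_{q'}$ fixes $M$ pointwise and maps $e_i$ to a path homotopic to $e_i$ rel endpoints. By Lemma \ref{lem:graph} it is isotopic to the identity rel $M$, so $[\iota_q]=[\iota_{q'}]$. Since $\beta^{-1}q$ has the same deck involution as $q$, and $q\varphi^{-1}$ has deck involution $\varphi\iota_q\varphi^{-1}$,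
\begin{equation}\label{eq:I}
I(e\cdot\beta)=I(e),\qquad I(\varphi\cdot e)=\varphi\,I(e)\,\varphi^{-1}.
\end{equation}

\begin{proposition}\label{prop:claim}
If $\varphi$ fixes $\partial S$ pointwise and commutes with $\iota_q$ in $\mathcal M$, then $[\varphi]\in G_q$.
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:C} from Proposition \ref{prop:claim}]
Elements of $G_q$ commute with $\iota_q$ by Proposition \ref{prop:two}; with Proposition \ref{prop:claim} this gives the description of $G_q$. By \eqref{eq:I}, $I$ is constant on orbits. Conversely, let $I(e')=I(e)$ with $e=e(q)$, and write $e'=\varphi\cdot e\cdot\beta$ by (a). By \eqref{eq:I}, $\varphi$ commutes with $I(e)$, so $\varphi\in G_q$, and $\varphi\cdot e\in e\cdot\mathfrak B_n$ by Proposition \ref{prop:reduction}(1). Hence $e'\in e\cdot\mathfrak B_n$.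
\end{proof}

\begin{remark}
By (a) and \eqref{eq:I}, Theorem \ref{thm:C} says that the $\mathfrak B_n$-orbits correspond to the distinct conjugates of $[\iota_q]$ under $\mathrm{Mod}(S)$.
\end{remark}

The difficulty in Proposition \ref{prop:claim} is that $\varphi$ commutes with $\iota=\iota_q$ only up to isotopy, so the arcs $\varphi(e_i)$ need not be $\iota$-invariant. Geodesics in an $\iota$-invariant hyperbolic metric are canonical representatives, and they are invariant. They project to a distinguished path system in $D$, and this defines the required braid.

\begin{proof}[Proof of Proposition \ref{prop:claim}]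
For $n\le3$ the claim follows from Theorem \ref{thm:B}. Let $n\ge4$.

\emph{The metric.} Double a right-angled hyperbolic $(n+2)$-gon along all sides but one. The two vertices on the remaining side become boundary points of angle $\pi$, and the other $n$ become cone points of angle $\pi$. So we get a disc with geodesic boundary and $n$ cone points of angle $\pi$. Transport this metric to $(D,P)$ and pull it back by $q$. The cone angles become $2\pi$, so $S$ is hyperbolic with geodesic boundary, and $\iota$ is an isometry. The universal cover $\tilde S$ is a closed convex subset of $\mathbb H^2$. Its closure $K$ in the Klein model is a compact convex disc with $\partial K\cap\mathbb H^2=\partial\tilde S$. Each path class rel endpoints in $S$ has a unique geodesic representative, the projection of a chord of $K$ if the endpoints lie on $\partial S$.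

Orient $e_i$ from $m_1$ to $m_2$, put $e_i'=\varphi(e_i)$, and let $g_i$ be the geodesic representative of $e_i'$.

\emph{(i) $\iota$ reverses $g_i$.} An isotopy from $\iota\varphi$ to $\varphi\iota$ preserving the finite set $M$ is stationary on $M$. So $\iota e_i'=\iota\varphi e_i\simeq\varphi\iota e_i=\overline{e_i'}$. By uniqueness $\iota g_i=\overline{g_i}$, and the midpoint of $g_i$ is fixed by $\iota$.

\emph{(ii) The $g_i$ are embedded arcs with pairwise disjoint interiors in $\operatorname{int}S$.} If a chord lifting $g_i$ had an interior point on $\partial K$, that point would lie on a boundary geodesic of $\tilde S$, and by convexity the chord would lie in this geodesic. Then the midpoint of $g_i$ would lie on $\partial S$, where $\iota$ acts freely. So these chords have their interiors in $\operatorname{int}K$.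

The lifts of all the $e_i'$ are cross-cuts of the disc $K$ with pairwise disjoint interiors, so their endpoint pairs do not strictly interleave on $\partial K$. Distinct lifts have distinct endpoint pairs: every lift runs from a lift of $m_1$ to a lift of $m_2$; two lifts of the same $e_i'$ with the same initial point coincide; and lifts of $e_i'$ and $e_j'$ with $i\ne j$ and the same endpoints would give $e_i'\simeq e_j'$, hence $e_i\simeq e_j$, so the loop $e_i\overline{e_j}$, which is not null-homotopic in the graph $\Gamma$, would be null-homotopic in $S$, contradicting Lemma \ref{lem:graph}. The chords lifting the $g_i$ have the same endpoint pairs. Now two chords with interiors in $\operatorname{int}K$ and distinct, non-interleaving endpoint pairs have disjoint interiors: if they met in an interior point, they would either lie on one line, hence coincide, or cross, and then their endpoints would interleave. This proves (ii).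

\emph{(iii) Projection to $D$.} By (i) and (ii), the midpoints of $g_1,\dots,g_n$ are $n$ distinct fixed points of $\iota$, hence all the ramification points, and $g_i$ contains no other one. Since $\iota$ exchanges the two halves of $g_i$, the image $\alpha_i'$ of the first half under $q$ is an embedded path from $*$ to a point of $P$, and $q^{-1}(\alpha_i')=g_i$. The $\alpha_i'$ end at distinct points, meet only at $*$, and have interiors in $\operatorname{int}D\setminus P$.

\emph{(iv) Order.} Fix a lift $\tilde m$ of $m_1$, and call the germ of $\partial\tilde S$ that leaves $\tilde m$ in the direction of the boundary orientation the positive boundary germ. For cross-cuts $A,B$ in $\tilde S$ starting at $\tilde m$, with disjoint interiors and distinct other endpoints, write $A<B$ if $A$ lies on the side of $B$ containing the positive boundary germ. This is the counterclockwise order of departure from $\tilde m$. It depends only on the positions of the endpoints on $\partial K$, since $A<B$ if and only if the other endpoint of $A$ comes before that of $B$ on $\partial K$, starting from $\tilde m$ in the positive direction. And it is preserved by orientation-preserving homeomorphisms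 of $\tilde S$ fixing $\tilde m$.

Since $q$ is an orientation-preserving local homeomorphism at $m_1$, the lifts of $e_1,\dots,e_n$ at $\tilde m$ are in increasing order. Applying the lift of $\varphi$ fixing $\tilde m$, we see that so are the lifts of the $e_i'$, and hence the lifts of the $g_i$, which have the same endpoints. So $\alpha_1',\dots,\alpha_n'$ leave $*$ in counterclockwise order.

\emph{(v) The braid.} By (iii) and (iv), $(\alpha_1',\dots,\alpha_n')$ is a distinguished path system. Lemma \ref{lem:stars} gives $\beta$ with $\beta(\alpha_i^0)=\alpha_i'$. The $i$-th matching path of $\beta^{-1}q$ is $q^{-1}(\alpha_i')=g_i\simeq\varphi(e_i)$, and $\varphi(e_i)$ is the $i$-th matching path of $q\varphi^{-1}$. By Lemma \ref{lem:determines}, $e\cdot\beta=\varphi\cdot e$, so $[\varphi]\in G_q$ by Proposition \ref{prop:reduction}(1).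
\end{proof}

\section{The combined action is transitive}\label{sec:combined}

We prove statement (a), which was used in Proposition \ref{prop:reduction}(2) and in Section \ref{sec:C}. Of the earlier results, only Lemmas \ref{lem:monodromy}, \ref{lem:determines} and \ref{lem:stars}, which do not depend on (a), enter the proof. Covering theory translates (a) into a statement about tuples of transpositions, and every such tuple can be brought to a normal form.

\subsection{Reduction to tuples of transpositions}
For a covering $q$, the entries of $t(q)=(t_1,\dots,t_n)$ generate a transitive group, since $S$ is connected. Since the paths $\alpha_i^0$ are indexed counterclockwise, $\ell(\alpha_1^0)\cdots\ell(\alpha_n^0)$ is the class of $\partial D$. So $t_1\cdots t_n=\sigma$, where $\sigma$ sends $m\in M$ to the next marked point along the oriented boundary $\partial S$; it depends only on $(S,M)$.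

Let $\alpha_i'$ be the path that leaves $*$ just after $\alpha_{i+1}^0$, runs along $\alpha_{i+1}^0$ and clockwise around its endpoint, back along the other side of $\alpha_{i+1}^0$, and then along $\alpha_i^0$. Then $(\dots,\alpha_{i+1}^0,\alpha_i',\dots)$ is a distinguished path system, and $\ell(\alpha_i')=\ell(\alpha_{i+1}^0)^{-1}\ell(\alpha_i^0)\ell(\alpha_{i+1}^0)$. By Lemma \ref{lem:stars} it is $\beta(\alpha^0)$ for some $\beta$. As $t(\beta^{-1}q)=(\omega_q(\ell(\beta(\alpha_j^0))))_j$ for every covering $q$, the element $\beta$ and its inverse act on $t(q)$ by the \emph{moves}
\[
(s,t)\mapsto(t,tst)\qquad\text{and}\qquad(s,t)\mapsto(sts,s)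
\]
on the entries in positions $i,i+1$. If $t(q)=t(q')$, then $q$ and $q'$ are related by $\mathrm{Mod}(S)$, by Lemma \ref{lem:monodromy}. So (a) follows from the next statement.

\begin{proposition}\label{prop:hurwitz}
Any two $n$-tuples of transpositions of $M$ $(|M|\ge2)$ with product $\sigma$ that generate transitive groups are related by moves.
\end{proposition}

\subsection{Basic facts}
We write $\sim$ for equivalence under moves. Moves preserve the product and the generated group. A pair of adjacent equal entries $(\tau,\tau)$ is called a \emph{block}.
\begin{itemize}
\item[(M1)] An entry can be moved to any position unchanged, conjugating the entries it passes. This is the definition of the moves.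
\item[(M2)] $(\tau,\tau,s)\sim(\tau,\tau s\tau,\tau)\sim(s,\tau,\tau)$: a block moves freely without changing anything.
\item[(M3)] $(s,\tau,\tau)\sim(s\tau s,s,\tau)\sim(s\tau s,s\tau s,s)\sim(s,s\tau s,s\tau s)$, the last step by (M2). With (M2), a block can be conjugated by any element of the group generated by the other entries, which stay unchanged.
\end{itemize}

For a permutation $\pi$ of $M$ let $\ell(\pi)=|M|-\#\mathrm{cycles}(\pi)$, fixed points counting as cycles. Multiplying by $(a\,c)$ changes $\ell$ by $-1$ if $a,c$ lie in one cycle, and by $+1$ otherwise. So a tuple of length $k$ has product $\pi$ with $\ell(\pi)\le k$; call it \emph{minimal} if $\ell(\pi)=k$. The graph of a tuple has vertex set $M$ and the entries as edges. Its components are unions of cycles of $\pi$, and there are at least $|M|-k$ of them. For a minimal tuple $\pi$ has exactly $|M|-k$ cycles. So the graph then has exactly $|M|-k$ components, which are the supports of the cycles, and, having $k$ edges, it is a forest.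

\begin{lemma}\label{lem:hurwitz}
\begin{enumerate}
\item Let $T$ be minimal with product $\pi$, and let $a\ne c$ lie in one cycle of $\pi$. Then $T\sim T'$ for some $T'$ with last entry $(a\,c)$.
\item Minimal tuples with the same product are equivalent.
\item A non-minimal tuple is equivalent to one of the form $(T_0,\tau,\tau)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We use induction on the length $r$ of the path $a=v_0,\dots,v_r=c$ in the forest of $T$, with edges $f_j=(v_{j-1}\,v_j)$. If $r=1$, use (M1). Let $r\ge2$. Using (M1), move the path entries, the rightmost first, unchanged to the last $r$ positions; they pass only non-path entries. The tuple stays minimal, and its forest still contains the path. Choose $j\in\{1,\dots,r-1\}$ such that the distance between the positions of $f_j$ and $f_{j+1}$ is minimal. Then $f_{j-1}$ (if $j\ge2$) does not lie between them, as it would be closer to $f_j$. All entries between them are path edges other than $f_{j-1},f_{j+1}$, so they commute with $f_j$, and $f_j$ can be moved next to $f_{j+1}$ without changing any entry. One move on this pair produces the entry $(v_{j-1}\,v_{j+1})$ and keeps the other path edges except one of $f_j,f_{j+1}$.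 Now $a$ and $c$ are joined by a path of length $r-1$.

(2) We use induction on the length. Let $T,T'$ be minimal with product $\pi$, and let $(a\,c)$ be the last entry of $T'$. Then $a,c$ lie in one cycle of $\pi$, so by (1) we may assume that $T$ has the same last entry. Removing it leaves two minimal tuples with product $\pi\cdot(a\,c)$.

(3) Let $(t_1,\dots,t_k)$ be the shortest non-minimal prefix. The prefix $(t_1,\dots,t_{k-1})$ is minimal, and multiplying its product by $t_k$ lowers $\ell$, so the points exchanged by $t_k$ lie in one cycle of $t_1\cdots t_{k-1}$. By (1), $(t_1,\dots,t_{k-1})$ is equivalent to a tuple with last entry $t_k$, so $(t_1,\dots,t_k)$ is equivalent to one ending in the block $(t_k,t_k)$. Move this block to the end of the whole tuple by (M2).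
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:hurwitz}]
Let $T$ be as in the proposition. Iterating Lemma \ref{lem:hurwitz}(3), and then using (2),
\[
T\sim(W_0,\tau_1,\tau_1,\dots,\tau_k,\tau_k),
\]
with $W_0$ a fixed minimal tuple for $\sigma$ and $2k=n-\ell(\sigma)$. Let $O_1,\dots,O_b$ be the supports of the cycles of $\sigma$, and fix $o_i\in O_i$. The entries of $W_0$ form a spanning tree on each $O_i$, so they generate $\prod_i\mathrm{Sym}(O_i)$.

By transitivity, some $b-1$ of the blocks form a spanning tree on the set $\{O_1,\dots,O_b\}$. By (M3), conjugating with elements of $\prod_i\mathrm{Sym}(O_i)$, we make them of the form $(o_i\,o_j)$. While this tree is not a star centered at $O_1$, there are blocks with entries $(o_1\,o_i)$ and $(o_i\,o_j)$, $j\ne1$. Conjugating the second by the first gives $(o_1\,o_j)$; the result is again a tree, with larger degree at $O_1$. So we reach the blocks with entries $(o_1\,o_i)$, $i=2,\dots,b$. Together with $W_0$ they generate $\mathrm{Sym}(M)$, so by (M3) each remaining block becomes $(\tau_0,\tau_0)$ for a fixed transposition $\tau_0$. Ordering the blocks by (M2) gives a normal form that depends only on $\sigma$ and $n$.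
\end{proof}

\begin{thebibliography}{9}
\bibitem{CHS} W.~Chang, F.~Haiden, S.~Schroll, \emph{Braid group actions on branched coverings and full exceptional sequences}, arXiv:2301.04398 (2023).
\bibitem{FM} B.~Farb, D.~Margalit, \emph{A primer on mapping class groups}, Princeton Univ. Press, 2012.
\bibitem{W} B.~Wajnryb, Israel J. Math. 45 (1983).
\end{thebibliography}

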